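\title{Random unconditional divergence without unconditional block sequences}

\begin{abstract}
A basic sequence is random unconditionally divergent (RUD) if the norm of every finite linear combination is at most a constant times its average over random changes of sign. Lopez-Abad and Tradacete asked whether a Schauder basis all of whose block sequences are RUD must have an unconditional block sequence. We show that the answer is no. We construct a hereditarily indecomposable Banach space with a basis all of whose block sequences are RUD with constant $400\sqrt2$. The space is built from a norming set that is closed under a random averaging operation and contains functionals produced by a coding of Gowers--Maurey type. The estimates rest on norms of $p$-variation type that are stable under random signs.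
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$. A sequence $(y_n)_{n\in\mathbb N}$ in a Banach space over $\mathbb K$ is a \emph{Schauder basis} if every vector has a unique expansion $\sum_na_ny_n$, and a \emph{basic sequence} if it is a Schauder basis of its closed linear span. A \emph{block sequence} of a basis $(x_n)$ is an infinite sequence of nonzero vectors $y_k=\sum_{j=s_k}^{t_k}b_jx_j$ with $s_k\le t_k<s_{k+1}$ for all $k$; it is a basic sequence. The letters $\varepsilon_k$ denote independent uniformly distributed signs, and $\mathbb E$ is the average over them.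

Fix a basic sequence $(y_n)$ and scalars $a_1,\dots,a_m$, and consider the $2^m$ numbers
\[
\nu(\theta)=\Big\|\sum_{k=1}^m\theta_ka_ky_k\Big\|,\qquad\theta\in\{-1,1\}^m .
\]
The sequence is \emph{unconditional} if and only if $\max\nu\le C\min\nu$ with a constant $C$ independent of $m$ and $(a_k)$. This inequality has two halves. The sequence is \emph{random unconditionally divergent} (RUD) with constant $C$, respectively \emph{random unconditionally convergent} (RUC) with constant $C$, if for all $m$ and all scalars $a_1,\dots,a_m$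
\[
\Big\|\sum_{k=1}^ma_ky_k\Big\|\le C\,\mathbb E\Big\|\sum_{k=1}^m\varepsilon_ka_ky_k\Big\|,
\qquad\text{respectively}\qquad
\mathbb E\Big\|\sum_{k=1}^m\varepsilon_ka_ky_k\Big\|\le C\Big\|\sum_{k=1}^ma_ky_k\Big\| .
\]
Equivalently, $(y_n)$ is RUD if $\sum_na_ny_n$ converges whenever $\sum_n\varepsilon_na_ny_n$ converges almost surely; we use only the inequality. Replacing $a_k$ by $\theta_ka_k$ does not change the average. Hence RUD says $\max\nu\le C\,\mathbb E\nu$, RUC says $\mathbb E\nu\le C\min\nu$, and
\begin{equation}\label{eq:both}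
(y_n)\text{ is unconditional}\iff(y_n)\text{ is both RUD and RUC.}
\end{equation}
In a RUD sequence the typical choice of signs is as large as the worst one, and conditionality can only come from rare choices of signs for which the norm is exceptionally small.

Block sequences of an unconditional basis are unconditional, hence RUD, but the property that every block sequence is RUD does not force the basis itself to be unconditional. Two examples are known. The Haar basis of $L_1[0,1]$ is a conditional basis all of whose block sequences are RUD. There is also a basic sequence in $L_1$ all of whose block sequences are RUD and which has no unconditional subsequence. In both cases unconditional block sequences exist; for the Haar basis it is enough to take a subsequence of disjointly supported functions, for which $\nu$ is constant. A third example with the same behavior is worked out in Example~\ref{ex:model}. So one half of unconditionality is assumed for all block sequences, one is free to pass to a block sequence to gain the other half, and in the examples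 this succeeds. One would guess that it always does. Lopez-Abad and Tradacete \cite{LT} asked whether this is so:
\begin{quote}
\emph{If every block sequence of a Schauder basis of an infinite-dimensional Banach space is RUD, must some block sequence be unconditional?}
\end{quote}

The answer is no. A basis $(x_n)$ is \emph{bimonotone} if the projections $\sum_na_nx_n\mapsto\sum_{n\in I}a_nx_n$ onto intervals $I$ of $\mathbb N$ have norm at most $1$. An infinite-dimensional Banach space is \emph{hereditarily indecomposable} (HI) if none of its closed subspaces is the direct sum of two infinite-dimensional closed subspaces.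

\begin{theorem}\label{thm:main}
There are Banach spaces $X$ and $Y$ with normalized bimonotone Schauder bases, where $X$ is the closed span in $Y^*$ of the functionals biorthogonal to the basis of $Y$ and these functionals form the basis of $X$, such that with $K=400$ the following hold.
\begin{enumerate}
\item[(1)] Every block sequence $(x_k)$ of the basis of $X$ satisfies $\|\sum_kx_k\|\le\sqrt2K\,\mathbb E\|\sum_k\varepsilon_kx_k\|$ for finite sums, so every block sequence is RUD with constant $\sqrt2K$.
\item[(2)] No block sequence of the basis of $X$ is unconditional; moreover, $X$ is HI.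
\item[(3)] Every block sequence $(y_k)$ of the basis of $Y$ is RUC, with $\mathbb E\|\sum_k\varepsilon_ky_k\|\le K\|\sum_ky_k\|$ for finite sums, and $Y$ is HI. No block sequence of the basis of $X$ is RUC, and no block sequence of the basis of $Y$ is RUD.
\end{enumerate}
\end{theorem}

Parts (1) and (2) answer the question; being HI, the space $X$ contains no unconditional basic sequence at all.

The work is done in $Y$, whose norm is a supremum over a set $D$ of functionals. RUC of all block sequences of $Y$ implies RUD of all block sequences of $X$ by duality (Section~\ref{sec:prelim}), and RUC is imposed on $Y$ by closing $D$ under an operation that averages functionals over random signs (Section~\ref{sec:spaces}). Conditionality is imposed by a coding of Gowers--Maurey type, which puts into $D$ functionals $F$ that add up suitable vectors $z_1,\dots,z_N$ with all signs equal to $+1$. The two requirements compete: the averaging operation can be applied to $F$, over and over, and one has to prove that the resulting functionals still fail to norm the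 alternating sum $\sum_i(-1)^iz_i$. This is done by bounding the norm by functions that are stable under random signs, first on a single $z_i$ (Section~\ref{sec:arrays}) and then on the alternating sum (Section~\ref{sec:key}). The probabilistic input is an inequality for the $p$-variation of a random walk (Section~\ref{sec:variation}). Section~\ref{sec:HI} completes the proof.

\section{Intervals, random signs and duality}\label{sec:prelim}

Let $c_{00}$ be the space of finitely supported scalar sequences, $e_n$ its unit vectors, and $\|\cdot\|_p$ the $\ell_p$-norm. An \emph{interval} is a finite set of consecutive positive integers. For nonempty intervals, $E<E'$ means $\max E<\min E'$. Intervals $E_1<E_2<\cdots$ are \emph{successive}; such families are finite, and empty members that arise from intersections are dropped. The \emph{hull} of a finite set is the smallest interval containing it, $\operatorname{ran}x$ is the hull of $\operatorname{supp}x$, and $x<y$ means that $x,y\ne0$ and $\operatorname{ran}x<\operatorname{ran}y$. We write $Ex$ for the restriction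 of $x\in c_{00}$ to $E$. Elements of $c_{00}$ serve both as vectors and as functionals, through $f(v)=\sum_nf(n)v(n)$. For successive intervals $I_1<\dots<I_L$ and $\varepsilon\in\{-1,1\}^L$ put
\[
v^\varepsilon=\sum_{k\le L}\varepsilon_kI_kv .
\]
The maps $v\mapsto Ev$ and $v\mapsto v^\varepsilon$ multiply the coordinates by numbers in $\{0,1,-1\}$. So they commute, they do not enlarge supports, and $(Ef)(v)=f(Ev)$, $f^\varepsilon(v)=f(v^\varepsilon)$.

Most estimates below compare two families of successive intervals.

\begin{lemma}\label{lem:intervals}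
\begin{enumerate}
\item[(a)] If $E<E'<E''$ and both $E$ and $E''$ meet the interval $Q$, then $E'\subset Q$.
\item[(b)] Let $E$ be a nonempty interval and $I_1<I_2<\cdots$. The indices $k$ with $I_k\subset E$ are consecutive, and at most two further $I_k$ meet $E$: a \emph{left} one, which contains $\min E$ and $\min E-1$, and a \emph{right} one, which is not left and contains $\max E$ and $\max E+1$.
\item[(c)] Let $G_1<\dots<G_d$ and let $\mathcal R$ be a family of successive intervals. At most $d$ members of $\mathcal R$ meet two or more of the $G_t$.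
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The interval $E'$ lies between two points of $Q$. (b) The first claim follows from (a). An interval that meets $E$ and its complement contains two adjacent integers, one in $E$ and one outside. (c) Send such a member $R$ to the least $t$ with $R\cap G_t\ne\emptyset$. Since $R$ also meets a later $G_{t'}$, it has a point beyond $\max G_t$, so no later member of $\mathcal R$ meets $G_t$. The map is injective.
\end{proof}

We use two inequalities. The first is \emph{Kahane's inequality} with the constant of Lata{\l}a and Oleszkiewicz \cite{LO}: for vectors $x_1,\dots,x_L$ in a seminormed space,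
\begin{equation}\label{eq:kahane}
\Big(\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\|^2\Big)^{1/2}\le\sqrt2\,\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\| .
\end{equation}
The second is \emph{Minkowski's inequality} for mixed norms: if $1\le p\le a<\infty$ and $\phi_1,\dots,\phi_n$ are nonnegative functions on a measure space, then
\begin{equation}\label{eq:minkowski}
\Big\|\Big(\sum_s\phi_s^p\Big)^{1/p}\Big\|_{L_a}\le\Big(\sum_s\|\phi_s\|_{L_a}^p\Big)^{1/p}.
\end{equation}
This is the triangle inequality in $L_{a/p}$ for the functions $\phi_s^p$. We apply it with $a=2$ on the space of signs and with $a=\frac32$ for counting measure.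

\begin{lemma}\label{lem:duality}
Let $\|\cdot\|$ be a norm on $c_{00}$ with $\|v\|_\infty\le\|v\|\le\|v\|_1$ and $\|Iv\|\le\|v\|$ for all intervals $I$. Let $\|x\|_*=\sup\{|x(v)|:v\in c_{00},\ \|v\|\le1\}$, and let $Y$ and $X$ be the completions of $c_{00}$ under $\|\cdot\|$ and $\|\cdot\|_*$.
\begin{enumerate}
\item[(a)] The norm $\|\cdot\|_*$ has the same two properties, $(e_n)$ is a normalized bimonotone basis of $Y$ and of $X$, and $X$ is the closed span of the biorthogonal functionals in $Y^*$.
\item[(b)] Suppose $(\mathbb E\|v^\varepsilon\|^2)^{1/2}\le C\|v\|$ for all $v\in c_{00}$ and all $I_1<\dots<I_L$. Then for $x_1<\dots<x_m$ in $c_{00}$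
\[
\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\|\le C\Big\|\sum_kx_k\Big\|,\qquad\Big\|\sum_kx_k\Big\|_*\le\sqrt2C\,\mathbb E\Big\|\sum_k\varepsilon_kx_k\Big\|_* .
\]
So all block sequences are RUC with constant $C$ in $Y$ and RUD with constant $\sqrt2C$ in $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|x(v)|\le\|x\|_1\|v\|_\infty\le\|x\|_1\|v\|$, testing on $v=e_n$ gives $\|x\|_*\ge\|x\|_\infty$, and $|(Ix)(v)|=|x(Iv)|\le\|x\|_*\|v\|$. For either norm, the restrictions to $[1,n]$ extend to contractions of the completion that tend to the identity on $c_{00}$, hence everywhere, and the coordinate functionals are continuous; so $(e_n)$ is a basis. Since $c_{00}$ is dense in $Y$, $\|x\|_*$ is the norm of $x$ in $Y^*$.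

(b) Take $I_k=\operatorname{ran}x_k$ and $x=\sum_kx_k$. Then $x^\varepsilon=\sum_k\varepsilon_kx_k$, which gives the first inequality. Also $x^\varepsilon(v^\varepsilon)=(x^\varepsilon)^\varepsilon(v)=x(v)$ for every $\varepsilon$. If $\|v\|\le1$, the Cauchy--Schwarz inequality, the hypothesis and \eqref{eq:kahane} give
\[
|x(v)|=|\mathbb E\,x^\varepsilon(v^\varepsilon)|\le(\mathbb E\|x^\varepsilon\|_*^2)^{1/2}(\mathbb E\|v^\varepsilon\|^2)^{1/2}\le\sqrt2C\,\mathbb E\|x^\varepsilon\|_* .
\]
For a block sequence $(y_k)$ and scalars $(a_k)$, apply this to the nonzero vectors among the $a_ky_k$.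
\end{proof}

\section{Variation norms and a model example}\label{sec:variation}

For $a\in c_{00}$ and an interval $E$ let $a(E)=\sum_{n\in E}a_n$, and for $1\le p<\infty$ let
\[
V_p(a)=\sup\Big\{\Big(\sum_\tau|a(E_\tau)|^p\Big)^{1/p}:E_1<E_2<\cdots\Big\}.
\]
This is the $p$-variation of the sequence of partial sums of $a$. It is a norm, singletons give $\|a\|_p\le V_p(a)$, and $V_p(a)\le\|a\|_1$. The next lemma says that after a random change of signs the lower bound is the truth, with a constant independent of $p$. This uniformity matters: $p$ will run through a sequence tending to $1$, while $K$ is fixed.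

\begin{lemma}\label{lem:walk}
For $1\le p\le\frac32$ and scalars $s_1,\dots,s_L$,
\[
\big(\mathbb E\,V_p\big((\varepsilon_ks_k)_k\big)^2\big)^{1/2}\le63\,\|s\|_p .
\]
\end{lemma}

\begin{proof}
Let $b_k=\varepsilon_ks_k$. For $\lambda>0$ we bound the number of successive intervals on which $|b(E)|\ge\lambda$. An $L_2$ estimate applied to all steps would give a bound of order $\lambda^{-2}\|s\|_2^2$, which is not summable against $\lambda^p$ along $\lambda=2^j$, $j\to-\infty$. So we count the steps of size at least $\lambda$ directly and apply the $L_2$ estimate to the others.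

Call $k$ \emph{large} if $|s_k|\ge\lambda$ and \emph{small} otherwise, and let $M_k=\sum_{i\le k,\ i\text{ small}}b_i$, $M_0=0$. Put $T_0=0$ and $T_{i+1}=\min\{k:T_i<k\le L,\ |M_k-M_{T_i}|\ge\lambda/2\}$, with $\min\emptyset=\infty$. Let $\nu_\lambda$ be the number of $i\ge1$ with $T_i<\infty$, and let $\Delta_i=\sum_{k\text{ small}}1_{\{T_{i-1}<k\le T_i\}}b_k$. The event $\{T_{i-1}<k\le T_i\}$ is determined by $\varepsilon_1,\dots,\varepsilon_{k-1}$, so the terms of $\Delta_i$ are orthogonal. Each $k\le L$ lies in exactly one of the sets $(T_{i-1},T_i]$, and $|\Delta_i|\ge\lambda/2$ when $T_i<\infty$. Therefore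
\[
\frac{\lambda^2}4\,\mathbb E\nu_\lambda\le\sum_i\mathbb E|\Delta_i|^2=\sum_{|s_k|<\lambda}|s_k|^2 .
\]

Let $E=\{k'+1,\dots,k''\}\subset[1,L]$ contain no large index and satisfy $|b(E)|=|M_{k''}-M_{k'}|\ge\lambda$. Then $E$ contains some $T_i$ with $i\ge1$. Otherwise, for the largest $i$ with $T_i\le k'$ we have $T_{i+1}>k''$, so that $M_{k'}$ and $M_{k''}$ are both at distance less than $\lambda/2$ from $M_{T_i}$, a contradiction. Hence a family of successive intervals with $|b(E)|\ge\lambda$ has at most $\#\{k:|s_k|\ge\lambda\}+\nu_\lambda$ members. Group the members of an arbitrary family according to $2^j\le|b(E)|<2^{j+1}$, $j\in\mathbb Z$: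
\[
\mathbb E\,V_p(b)^p\le\sum_{j\in\mathbb Z}2^{(j+1)p}\Big[\#\{k:|s_k|\ge2^j\}+4\cdot2^{-2j}\sum_{|s_k|<2^j}|s_k|^2\Big].
\]
For $s_k\neq0$, summing geometric series gives $\sum_{2^j\le|s_k|}2^{jp}\le|s_k|^p/(1-2^{-p})$ and $\sum_{2^j>|s_k|}2^{-j(2-p)}\le|s_k|^{p-2}/(1-2^{-(2-p)})$. So
\[
\mathbb E\,V_p(b)^p\le2^p\Big[\frac1{1-2^{-p}}+\frac4{1-2^{-(2-p)}}\Big]\|s\|_p^p\le2.829\,(2+13.66)\,\|s\|_p^p\le44.4\,\|s\|_p^p
\]
for $1\le p\le\frac32$. Thus $\mathbb EV_p(b)\le(\mathbb EV_p(b)^p)^{1/p}\le44.4\|s\|_p$. Apply \eqref{eq:kahane} to the vectors $s_ke_k$ and the norm $V_p$, and note that $44.4\sqrt2<63$.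
\end{proof}

\begin{lemma}\label{lem:blocks}
For $a\in c_{00}$ and $I_1<\dots<I_L$ we have $(\mathbb E\,V_{3/2}(a^\varepsilon)^2)^{1/2}\le65\,V_{3/2}(a)$.
\end{lemma}

\begin{proof}
Let $s_k=a(I_k)$, so $\|s\|_{3/2}\le V_{3/2}(a)$. Let $E_1<E_2<\cdots$. By Lemma~\ref{lem:intervals}(b), $a^\varepsilon(E_\tau)$ is the sum of $\sum_{I_k\subset E_\tau}\varepsilon_ks_k$, a left term and a right term, both of the form $\pm a(E_\tau\cap I_k)$ or $0$. The sets $\{k:I_k\subset E_\tau\}$ are successive intervals of indices. The intervals $E_\tau\cap I_k$ in the left terms are successive, and so are those in the right terms. Hence $V_{3/2}(a^\varepsilon)\le V_{3/2}((\varepsilon_ks_k)_k)+2V_{3/2}(a)$, and Lemma~\ref{lem:walk} gives the constant $63+2$.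
\end{proof}

\begin{example}[the model]\label{ex:model}
The norm $V_{3/2}$ satisfies the hypotheses of Lemma~\ref{lem:duality} with $C=65$. Let $Y_0$ and $X_0$ be the resulting spaces. All block sequences of $X_0$ are RUD with constant $65\sqrt2$.

\emph{The basis of $X_0$ is conditional.} Let $F=\sum_{n\le N}e_n$ and $v=\sum_{n\le N}(-1)^ne_n$. Since $|F(a)|=|a([1,N])|\le V_{3/2}(a)$, we have $\|F\|_*\le1$. Every interval has $v(E)\in\{0,1,-1\}$, and at most $N$ successive intervals meet $[1,N]$, so $V_{3/2}(v)=N^{2/3}$. Testing on $v$ gives $\|\sum_{n\le N}(-1)^ne_n\|_*\ge N/N^{2/3}=N^{1/3}$.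

\emph{The exponent must not exceed $2$.} For $p>2$ the same computation gives $V_p(v)=N^{1/p}$, while with $I_k=\{k\}$ we get $\mathbb EV_p(v^\varepsilon)\ge\mathbb E|\sum_{k\le N}\varepsilon_k|\ge\sqrt{N/2}$ by \eqref{eq:kahane}; so $(e_n)$ is not RUC for $V_p$.

\emph{The subsequence $(e_{2k-1})$ is unconditional in $X_0$.} Let $x=\sum_kc_ke_{2k-1}$. H\"older's inequality gives $|x(a)|\le\|c\|_3\|a\|_{3/2}\le\|c\|_3V_{3/2}(a)$. Conversely, let $u=\sum_ka_k(e_{2k-1}-e_{2k})$ and $I_k=\{2k-1,2k\}$. As $u(I_k)=0$, each $u(E_\tau)$ reduces to a left and a right term $\pm a_k$. A left $I_k$ equals $\{\min E_\tau-1,\min E_\tau\}$, so different $\tau$ use different $k$, and likewise on the right. Thus $V_{3/2}(u)\le2\|a\|_{3/2}$, and $x(u)=\sum_kc_ka_k$ gives $\frac12\|c\|_3\le\|x\|_*\le\|c\|_3$.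
\end{example}

The model shows the mechanism and its defect. A summing functional $F$ that sees the pattern $+++\cdots$ is compatible with RUC of all block sequences, provided the alternating vector is allowed a norm of order $N^{1/p}$ with $p<2$. But there is only one direction of summation, and vectors such as $e_{2k-1}-e_{2k}$ escape it. In the space $Y$ below, every block sequence generates vectors $z_i$ and functionals $f_i$ with $f_i(z_i)=1$ that play the roles of $e_i\in Y_0$ and $e_i\in X_0$, and a multiple of $\sum_if_i$ plays the role of $F$.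

\section{The spaces $X$ and $Y$}\label{sec:spaces}

\subsection*{Parameters}
Let $K=m_1=400$. Given $m_j$ and $n_1,\dots,n_{j-1}$, choose an integer $n_j$ so large that, with $q_j=\frac{\log n_j}{2\log m_j}$,
\begin{itemize}
\item[(P1)] $q_j\ge3$;
\item[(P2)] $n_i^{1/q_j}\le2$ for all $i<j$;
\item[(P3)] $n_j\ge j^{m_j}$;
\item[(P4)] $n_j>n_{j-1}$ if $j\ge2$;
\end{itemize}
and put $m_{j+1}=n_j^2$. This is possible because $q_j\to\infty$ as $n_j\to\infty$. Let $p_j=q_j/(q_j-1)\in(1,\frac32]$ be the conjugate exponent. The definition of $q_j$ means $n_j^{1/q_j}=m_j^2$; so (P1) says $n_j\ge m_j^6$, and $m_{j+1}\ge m_j^2$. By H\"older's inequality and (P2),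
\begin{equation}\label{eq:holder}
\sum_{t\le d}c_t\le2\Big(\sum_{t\le d}c_t^{p_j}\Big)^{1/p_j}\qquad\text{if }c_t\ge0,\ d\le n_i,\ i<j .
\end{equation}
A functional of level $j$ will be $1/m_j$ times a sum of at most $n_j$ successive functionals. The exponent $p_j$ is tuned to level $j$. It is so close to $1$ that cutting into the $n_i$ pieces of a lower level costs only the factor $2$ in \eqref{eq:holder}, which $1/m_i$ repays. It is so far from $1$ that for a sequence of $n_j$ ones the $\ell_1$-norm is $m_j^2$ times the $\ell_{p_j}$-norm, which beats the normalization $1/m_j$.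

\subsection*{Coding}
Let $\mathbb Q_{\mathbb K}$ be $\mathbb Q$ or $\mathbb Q+i\mathbb Q$, and let $c_{00}(\mathbb Q_{\mathbb K})$ be the set of elements of $c_{00}$ with coordinates in $\mathbb Q_{\mathbb K}$. The tuples $(J;f_1,\dots,f_i)$ with $J$ odd, $i\ge0$ and $f_1<\dots<f_i$ in $c_{00}(\mathbb Q_{\mathbb K})$ form a countable set. Enumerating it and choosing values one at a time, fix an injective map $\sigma$ from this set into the even positive integers with $\sigma(J;f_1,\dots,f_i)>J$. For $i=0$ we write $\sigma(J;\emptyset)$.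

\subsection*{The norming set}
Let $D$ be the smallest subset of $c_{00}(\mathbb Q_{\mathbb K})$ with the following properties; all scalars are in $\mathbb Q_{\mathbb K}$ and all sums are finite.
\begin{itemize}
\item[(D1)] $0\in D$ and $e_n\in D$ for all $n$.
\item[(D2)] If $f\in D$ and $I$ is an interval, then $If\in D$.
\item[(D3)] If $f_i\in D$ and $\sum_i|\lambda_i|\le1$, then $\sum_i\lambda_if_i\in D$.
\item[(D4)] If $I_1<\dots<I_L$, $f_\varepsilon\in D$ for $\varepsilon\in\{-1,1\}^L$, and $\mathbb E|c_\varepsilon|^2\le1$, then $\frac1K\mathbb E\,c_\varepsilon\sum_{k\le L}\varepsilon_kI_kf_\varepsilon\in D$.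
\item[(D5)] If $f_1<\dots<f_d$ are in $D$ and $\sum_\tau|c_\tau|^3\le1$, then $\frac1K\sum_\tau c_\tau f_\tau\in D$.
\item[(D6)] If $j$ is even, $d\le n_j$ and $f_1<\dots<f_d$ are in $D$, then $\frac1{m_j}\sum_{t\le d}f_t\in D$. The set of these functionals is $W_j$.
\item[(D7)] If $J$ is odd, $d\le n_J$ and $(f_1,\dots,f_d)$ is \emph{$J$-special}, meaning that $f_1<\dots<f_d$ and $f_i\in W_{\sigma(J;f_1,\dots,f_{i-1})}$ for all $i\le d$, then $\frac1{m_J}\sum_{t\le d}f_t\in D$. The set of these functionals is $W_J$.
\end{itemize}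
The conditions make sense for any set $D'$ in place of $D$, with the sets $W_j$ formed from $D'$. These sets grow with $D'$, so the intersection of all sets satisfying (D1)--(D7) satisfies them, and $D$ exists. Members of $W_j$ are functionals \emph{of level $j$}; a functional may have several levels, and ``$g=\frac1{m_j}\sum_tg_t\in W_j$'' refers to a representation as in (D6) or (D7). In both cases $g_1<\dots<g_d$ are in $D$ and $d\le n_j$.

\emph{Induction on $D$.} A property holds for all elements of $D$ if it holds for $0$ and the $e_n$ and passes, in each of (D2)--(D7), from the components to the result. Indeed, let $D'\subset D$ be the set of elements with the property. It satisfies (D1)--(D6). A sequence that is special relative to $D'$ is special relative to $D$, and its terms lie in $D'$ by (D6); so $D'$ satisfies (D7), and $D'=D$ by minimality. As a first instance, $\|f\|_\infty\le1$ for all $f\in D$: in (D4) use $\mathbb E|c_\varepsilon|\le1$, and in (D5)--(D7) use that the supports are disjoint. Consequently $\|g\|_\infty\le1/m_j$ for $g\in W_j$.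

\subsection*{The norms}
For $v,x\in c_{00}$ let
\[
\|v\|=\|v\|_Y=\sup_{f\in D}|f(v)|,\qquad\|x\|_X=\sup\{|x(v)|:v\in c_{00},\ \|v\|_Y\le1\},
\]
and let $Y$ and $X$ be the completions. By (D1), (D2) and $\|f\|_\infty\le1$, the norm $\|\cdot\|_Y$ satisfies the hypotheses of Lemma~\ref{lem:duality}, so part (a) of that lemma gives the bases in Theorem~\ref{thm:main}. Also $\|f\|_X\le1$ for $f\in D$. A norm without subscript is the norm of $Y$, except in Lemma~\ref{lem:HI}.

Each operation has a purpose. (D4) forces RUC. (D6) provides, in every block sequence, the vectors and functionals from which special sequences are built. (D7) provides the summing functionals. There the coding is essential: if arbitrary successive functionals were allowed at odd levels, then $\frac1{m_J}\sum_i(-1)^if_i$ would belong to $D$ together with $\frac1{m_J}\sum_if_i$. With the coding, a special sequence may start with $-f_1$, but its second term must then have level $\sigma(J;-f_1)\ne\sigma(J;f_1)$. Finally, (D5) lets the norm control $\frac32$-variations, which are needed as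 soon as the intervals in (D4) cut a vector $z_i$ into many pieces.

\begin{lemma}\label{lem:approx}
Let $\delta>0$.
\begin{enumerate}
\item[(a)] If $v\in c_{00}$, there is $f\in D$ with $\operatorname{supp}f\subset\operatorname{ran}v$ and $\operatorname{Re}f(v)>\|v\|-\delta$.
\item[(b)] If $x\in c_{00}$ and $\|x\|_X\le1$, there is $f\in D$ with $\operatorname{supp}f\subset\operatorname{ran}x$ and $\|x-f\|_1<\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $f\in D$ with $|f(v)|>\|v\|-\delta$, restrict it by (D2), and multiply it by a suitable $\lambda\in\mathbb Q_{\mathbb K}$, $|\lambda|\le1$, by (D3). (b) Let $x\ne0$, $I=\operatorname{ran}x$, and let $\Gamma$ be the closure of $\{f\in D:\operatorname{supp}f\subset I\}=\{If:f\in D\}$ in $\mathbb K^I$. By (D3), $\Gamma$ is absolutely convex. If $x\notin\Gamma$, the Hahn--Banach theorem gives $v\in\mathbb K^I$ with $|x(v)|>\sup_{f\in D}|(If)(v)|=\|v\|$, which contradicts $\|x\|_X\le1$.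
\end{proof}

\subsection*{Stable functions}
To bound $\|v\|$ from above we must bound $g(v)$ for all $g\in D$ by induction. When $g$ comes from (D4), the components act on the vectors $v^\varepsilon$; when it comes from (D2) or (D5), on restrictions of $v$. These operations can be iterated, so the bound must be a function of $v$ that is defined on all such vectors and reproduces itself.

\begin{definition}\label{def:stable}
A function $\Psi:c_{00}\to[0,\infty)$ is \emph{stable} if for all $v\in c_{00}$:
\begin{itemize}
\item[(S1)] $\Psi(Iv)\le\Psi(v)$ for every interval $I$;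
\item[(S2)] $(\mathbb E\,\Psi(v^\varepsilon)^2)^{1/2}\le K\Psi(v)$ for all $I_1<\dots<I_L$;
\item[(S3)] $(\sum_\tau\Psi(E_\tau v)^{3/2})^{2/3}\le K\Psi(v)$ for all $E_1<E_2<\cdots$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:stable}
\begin{enumerate}
\item[(a)] The norm $\|\cdot\|_Y$ is stable.
\item[(b)] If $\Psi$ is stable, $R$ is an interval and $c\ge0$, then $v\mapsto c\,\Psi(Rv)$ and $c\,\Psi$ are stable.
\item[(c)] If $\Psi_1,\dots,\Psi_n$ are stable and $1\le p\le\frac32$, then $(\sum_s\Psi_s^p)^{1/p}$ is stable. In particular, sums of stable functions are stable.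
\end{enumerate}
\end{lemma}

\begin{proof}
(a) (S1) is (D2). For (S2), let $f_\varepsilon\in D$ be arbitrary. The functional in (D4) takes at $v$ the value $\frac1K\mathbb E\,c_\varepsilon f_\varepsilon(v^\varepsilon)$. The admissible families $(c_\varepsilon)$ are dense in the unit ball of $L_2$, so $\frac1K(\mathbb E|f_\varepsilon(v^\varepsilon)|^2)^{1/2}\le\|v\|$. Take the supremum over each $f_\varepsilon$. For (S3), keep the $\tau$ with $E_\tau v\ne0$ and take $f_\tau\in D$ with $f_\tau(E_\tau v)\ne0$. The functionals $E_\tau f_\tau$ are nonzero and successive, and (D5) with the duality of $\ell_{3/2}$ and $\ell_3$ gives $\frac1K(\sum_\tau|f_\tau(E_\tau v)|^{3/2})^{2/3}\le\|v\|$. Take suprema again.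

(b) Restriction to $R$ commutes with the maps in (S1)--(S3). (c) (S1) holds termwise. For (S2) apply \eqref{eq:minkowski} with $a=2$ to $\phi_s(\varepsilon)=\Psi_s(v^\varepsilon)$, and for (S3) with $a=\frac32$ to $\phi_s(\tau)=\Psi_s(E_\tau v)$.
\end{proof}

By (S2) for the norm and Lemma~\ref{lem:duality}(b), \emph{part (1) of Theorem~\ref{thm:main} and the RUC claim in part (3) hold}. The rest of the paper shows that conditionality survives. The tool is the following reduction to functionals of level $j$. For $\Omega\subset\mathbb N$ let $c_{00}(\Omega)$ be the set of vectors supported in $\Omega$.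

\begin{lemma}\label{lem:induction}
Let $\Omega\subset\mathbb N$ and let $\Psi$ be stable with $\|v\|_\infty\le\Psi(v)$ for $v\in c_{00}(\Omega)$. Call $g\in D$ \emph{dominated} if $|g(v)|\le\Psi(v)$ for all $v\in c_{00}(\Omega)$. Suppose that for every $j$, every $g=\frac1{m_j}\sum_tg_t\in W_j$ with all $g_t$ dominated is dominated. Then $\|v\|\le\Psi(v)$ for all $v\in c_{00}(\Omega)$.
\end{lemma}

\begin{proof}
We show by induction on $D$ that every $g\in D$ is dominated. Let $v\in c_{00}(\Omega)$; then $Iv$ and $v^\varepsilon$ are in $c_{00}(\Omega)$. (D1) is the first hypothesis, and (D6), (D7) are the second. (D2): $|(If)(v)|=|f(Iv)|\le\Psi(Iv)\le\Psi(v)$. (D3): $|\sum_i\lambda_if_i(v)|\le\max_i|f_i(v)|$. (D4): by the Cauchy--Schwarz inequality and (S2),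
\[
|g(v)|=\tfrac1K|\mathbb E\,c_\varepsilon f_\varepsilon(v^\varepsilon)|\le\tfrac1K(\mathbb E\,\Psi(v^\varepsilon)^2)^{1/2}\le\Psi(v).
\]
(D5): with $E_\tau=\operatorname{ran}f_\tau$, H\"older's inequality and (S3) give
\[
|g(v)|=\tfrac1K\Big|\sum_\tau c_\tau f_\tau(E_\tau v)\Big|\le\tfrac1K\Big(\sum_\tau\Psi(E_\tau v)^{3/2}\Big)^{2/3}\le\Psi(v).\qedhere
\]
\end{proof}

\section{Arrays and exact pairs}\label{sec:arrays}

The coding is useful only if levels can be told apart. We need pairs $(z,f)$ with $f$ of a prescribed even level $w$ and $f(z)=1$, such that functionals of any other level are small on $z$. They must also be small on every vector obtained from $z$ by restrictions and random signs, so smallness has to be measured against a stable function $r$ that is bounded at $z$.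

The vector $z$ will be a multiple of $\sum_{s\le n_w}y_s$, where each $y_s$ is an average of $k_s$ successive vectors of norm at most $1$ and the $k_s$ grow fast. A functional of level $j$ has at most $n_j$ pieces. If $k_s$ is much larger than $n_j$, almost all terms of the average $y_s$ meet only one piece and receive the factor $1/m_j$. If $m_j$ is much larger than the size of the support of $y_s$, then $\|g\|_\infty\le1/m_j$ makes $g(y_s)$ small. The growth condition makes one of the two happen for all $s$ but one. An array records the intervals involved.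

\begin{definition}\label{def:array}
Let $w$ be even. A \emph{$w$-array} consists of nonempty intervals $R_{s,l}$ (the \emph{cells}), $1\le s\le n_w$, $1\le l\le k_s$, successive in the lexicographic order, such that, with $R_s$ the hull of $\bigcup_lR_{s,l}$ (the $s$-th \emph{row}),
\begin{itemize}
\item[(R1)] $k_s\ge n_wm_w^6$ for all $s$;
\item[(R2)] if $s<s'$ and $m_j<m_w^2|R_s|$, then $k_{s'}\ge n_jm_w^6$.
\end{itemize}
The \emph{hull} of the array is the hull of all its cells, and $v$ is \emph{on the cells} if $\operatorname{supp}v\subset\bigcup_{s,l}R_{s,l}$. With $p=p_w$ put, for $v\in c_{00}$,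
\[
\rho_s(v)=k_s^{1/3}\Big(\sum_{l\le k_s}\|R_{s,l}v\|^{3/2}\Big)^{2/3},\qquad\rho(v)=(\rho_s(v))_{s\le n_w},
\]
\[
\psi(v)=\|\rho(v)\|_p+\frac1{m_w}\|\rho(v)\|_1,\qquad r(v)=4\Big(m_w\|\rho(v)\|_p+\frac1{m_w}\|\rho(v)\|_1\Big).
\]
\end{definition}

By Lemma~\ref{lem:stable}, $\rho_s$, $\psi$ and $r$ are stable; here (P1) is used. By H\"older's inequality, for $v$ on the cells,
\begin{equation}\label{eq:rho}
\|R_sv\|_\infty\le\|R_sv\|\le\sum_l\|R_{s,l}v\|\le\rho_s(v).
\end{equation}
The exponent $\frac32$ in $\rho_s$ is a compromise. The sum $\sum_l\|R_{s,l}v\|$ is stable, but may be concentrated on a few cells. The quantity $k_s\max_l\|R_{s,l}v\|$ gives a few cells a small share, but violates (S3): if all cells carry norm $1$ and $E_l=R_{s,l}$, the left side is $k_s^{2/3}$ times the quantity itself. With $\rho_s$, any $n$ cells carry at most $(n/k_s)^{1/3}\rho_s(v)$.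

For the next two results fix a $w$-array.

\begin{lemma}\label{lem:row}
Let $g=\frac1{m_j}\sum_{t\le d}g_t\in W_j$ and let $v$ be on the cells.
\begin{enumerate}
\item[(a)] If $j\le w$, then $|g(R_sv)|\le\frac2{m_j}\rho_s(v)$ for all $s$.
\item[(b)] If $j>w$, then $|g(R_sv)|\le\frac2{m_w^2}\rho_s(v)$ for all $s$ with at most one exception, and hence $|g(v)|\le\|\rho(v)\|_\infty+\frac2{m_w^2}\|\rho(v)\|_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove two bounds. By Lemma~\ref{lem:intervals}(c), at most $n_j$ cells $R_{s,l}$ of the row meet two of the $\operatorname{ran}g_t$. Since $g\in D$, they contribute to $g(R_sv)$ at most $\sum\|R_{s,l}v\|\le n_j^{1/3}(\sum_l\|R_{s,l}v\|^{3/2})^{2/3}$. On each other cell $g$ agrees with some $g_t/m_j$ or vanishes, so these cells contribute at most $\frac1{m_j}\sum_l\|R_{s,l}v\|$. By \eqref{eq:rho},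
\begin{equation}\label{eq:many}
|g(R_sv)|\le\Big(\frac1{m_j}+\Big(\frac{n_j}{k_s}\Big)^{1/3}\Big)\rho_s(v).
\end{equation}
Second, $\|g\|_\infty\le1/m_j$ and \eqref{eq:rho} give
\begin{equation}\label{eq:short}
|g(R_sv)|\le\frac1{m_j}\|R_sv\|_1\le\frac{|R_s|}{m_j}\rho_s(v).
\end{equation}
(a) By (P4) and (R1), $(n_j/k_s)^{1/3}\le m_w^{-2}\le1/m_j$; use \eqref{eq:many}. (b) If $k_s\ge n_jm_w^6$, use \eqref{eq:many} and $m_j\ge m_{w+1}\ge m_w^2$. If $m_j\ge m_w^2|R_s|$, use \eqref{eq:short}. If both conditions fail for $s$ and for some $s'>s$, then $m_j<m_w^2|R_s|$ and $k_{s'}<n_jm_w^6$, contrary to (R2). For the exceptional row, $|g(R_sv)|\le\|R_sv\|\le\rho_s(v)$.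
\end{proof}

\begin{proposition}\label{prop:array}
Let $v$ be on the cells.
\begin{enumerate}
\item[(a)] $\|v\|\le4\psi(v)\le r(v)$.
\item[(b)] If $g\in W_j$ and $j\ne w$, then $|g(v)|\le r(v)/m_{\min(j,w)}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Apply Lemma~\ref{lem:induction} with $\Omega$ the union of the cells and $\Psi=4\psi$. By \eqref{eq:rho}, $\|v\|_\infty\le\|\rho(v)\|_\infty\le\psi(v)$. Let $g=\frac1{m_j}\sum_{t\le d}g_t\in W_j$ with all $g_t$ dominated, and write $\rho=\rho(v)$.

If $j\ge w$, Lemma~\ref{lem:row} gives $|g(v)|\le\|\rho\|_\infty+\frac2{m_w}\|\rho\|_1\le4\psi(v)$.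

If $j<w$, the bound $\frac2{m_j}\|\rho\|_1$ from Lemma~\ref{lem:row}(a) is too weak, and we use the induction hypothesis. Let $A$ be the set of $s$ such that $R_s$ meets at least two of the $\operatorname{ran}g_t$; then $|A|\le n_j$ by Lemma~\ref{lem:intervals}(c). Let $B_t$ be the set of $s$ such that $R_s$ meets $\operatorname{ran}g_t$ and no other range, and $v_t=\sum_{s\in B_t}R_sv$. Then $g(v)=\sum_{s\in A}g(R_sv)+\frac1{m_j}\sum_tg_t(v_t)$, and $\rho(v_t)$ is the restriction of $\rho$ to $B_t$. The $B_t$ are disjoint and $d\le n_j$, so \eqref{eq:holder} gives $\sum_t\|\rho(v_t)\|_p\le2\|\rho\|_p$, while $\sum_t\|\rho(v_t)\|_1\le\|\rho\|_1$. Hence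
\begin{equation}\label{eq:lower}
|g(v)|\le\sum_{s\in A}|g(R_sv)|+\frac4{m_j}\Big(2\|\rho\|_p+\frac1{m_w}\|\rho\|_1\Big),\qquad\sum_{s\in A}\rho_s(v)\le2\|\rho\|_p,
\end{equation}
the second inequality by \eqref{eq:holder} again. With $|g(R_sv)|\le\rho_s(v)$ and $m_j\ge400$ the total is at most $4\psi(v)$.

(b) By (a) every element of $D$ is dominated, so \eqref{eq:lower} holds for all $g\in W_j$ with $j<w$. Inserting Lemma~\ref{lem:row}(a) for $s\in A$ gives $|g(v)|\le\frac1{m_j}(4\|\rho\|_p+8\|\rho\|_p+\frac4{m_w}\|\rho\|_1)\le r(v)/m_j$, as $12\le4m_w$. For $j>w$, Lemma~\ref{lem:row}(b) gives $|g(v)|\le\frac1{m_w}(m_w\|\rho\|_p+\frac2{m_w}\|\rho\|_1)\le r(v)/m_w$.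
\end{proof}

The factor $m_w$ in front of $\|\rho\|_p$ in $r$ is what makes (b) true for $j>w$, where one row escapes control. It is affordable because $n_w^{1/q_w}=m_w^2$: when all $\rho_s(v)$ are equal, the two terms of $r(v)$ are equal.

\begin{definition}\label{def:exact}
An \emph{exact $w$-pair} relative to a $w$-array with hull $Q$ is a pair $(z,f)$ such that $z$ is on the cells, $r(z)\le32$, $f\in W_w$, $\operatorname{ran}f\subset Q$ and $f(z)=1$. By Proposition~\ref{prop:array}(a), $\|z\|\le32$.
\end{definition}

To find exact pairs in a given block sequence we need long averages whose norm does not decay. They come from (D6) and (P3).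

\begin{lemma}\label{lem:averages}
Let $(x_i)$ be a block sequence of $(e_n)$ and $k\ge2$.
\begin{enumerate}
\item[(X)] There are $u_1<\dots<u_k$ in $\operatorname{span}(x_i)$ with $\|u_l\|_X\ge\frac12$ for all $l$ and $\|\sum_lu_l\|_X\le1$.
\item[(Y)] There are $v_1<\dots<v_k$ in $\operatorname{span}(x_i)$ with $\|v_l\|\le1$ for all $l$ and $\|\frac1k\sum_lv_l\|\ge\frac12$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix an even $j\ge k$ and let $s=m_j$, $d=k^s$. By (P3), $d\le j^{m_j}\le n_j$.

(X) Suppose not. By homogeneity, whenever $u_1<\dots<u_k$ lie in the span and $\|u_l\|_X\ge c>0$ for all $l$, we have $\|\sum_lu_l\|_X>2c$. Grouping $k$ at a time, $s$ times, we find $\|\sum_{t\le d}u_t\|_X>2^s$ for $u_1<\dots<u_d$ in the span with $\|u_t\|_X=1$. For $0<\delta<1$, Lemma~\ref{lem:approx}(b) gives $f_t\in D$ with $\operatorname{supp}f_t\subset\operatorname{ran}u_t$ and $\|f_t-u_t\|_1<\delta$; they are nonzero since $\|u_t\|_1\ge1$. By (D6), $\|\sum_tf_t\|_X\le m_j$. Letting $\delta\to0$ gives $2^{m_j}<\|\sum_tu_t\|_X\le m_j$, which is false.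

(Y) Suppose not. Then $\|\frac1k\sum_lv_l\|<c/2$ whenever $v_1<\dots<v_k$ lie in the span and $\|v_l\|\le c$, and iterating gives $\|\frac1d\sum_{t\le d}u_t\|<2^{-s}$ for $u_1<\dots<u_d$ in the span with $\|u_t\|=1$. Apply (D6) to functionals $f_t$ from Lemma~\ref{lem:approx}(a) with $\operatorname{Re}f_t(u_t)>1-\delta$, and let $\delta\to0$: $\|\sum_tu_t\|\ge d/m_j$. So $1/m_j<2^{-m_j}$, which is false.
\end{proof}

\begin{proposition}\label{prop:exact}
Let $w$ be even, $n_0\in\mathbb N$, $\delta>0$, and let $(x_i)$ be a block sequence of $(e_n)$.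
\begin{enumerate}
\item[(X)] There are an exact $w$-pair $(z,f)$ whose array has hull $Q$ with $\min Q>n_0$, and $f'\in\operatorname{span}(x_i)$ with $\operatorname{ran}f'\subset Q$ and $\|f-f'\|_X\le\delta$.
\item[(Y)] There is an exact $w$-pair $(z,f)$ whose array has hull $Q$ with $\min Q>n_0$, and with $z\in\operatorname{span}(x_i)$.
\end{enumerate}
\end{proposition}

\begin{proof}
We build the rows for $s=1,\dots,n_w$ in turn. First choose $k_s$ as (R1) and (R2) require; since $m_j\to\infty$, these are finitely many lower bounds, depending only on $R_1,\dots,R_{s-1}$. Then apply Lemma~\ref{lem:averages} with $k=k_s$ to a tail of $(x_i)$ supported beyond $n_0$ and beyond the earlier rows. In both cases we shall obtain cells $R_{s,l}$, vectors $v_{s,l}$ supported in $R_{s,l}$ with $\|v_{s,l}\|\le1$, and, with $y_s=\frac1{k_s}\sum_lv_{s,l}$, a functional $h_s\in D$ with $\operatorname{supp}h_s\subset R_s$ and $\operatorname{Re}h_s(y_s)\ge\frac14$.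

In case (Y), take $v_{s,1}<\dots<v_{s,k_s}$ from Lemma~\ref{lem:averages}(Y) and $R_{s,l}=\operatorname{ran}v_{s,l}$. Then $\|y_s\|\ge\frac12$, and $h_s$ is given by Lemma~\ref{lem:approx}(a).

In case (X), take $u_{s,1}<\dots<u_{s,k_s}$ from Lemma~\ref{lem:averages}(X) and $R_{s,l}=\operatorname{ran}u_{s,l}$. In the supremum defining $\|u_{s,l}\|_X$ one may restrict $v$ to $R_{s,l}$, by (S1); by compactness there is $v_{s,l}$ supported in $R_{s,l}$ with $\|v_{s,l}\|\le1$ and $u_{s,l}(v_{s,l})=\|u_{s,l}\|_X\ge\frac12$. Let $h'_s=\sum_lu_{s,l}$. Then $\|h'_s\|_X\le1$, $\operatorname{ran}h'_s=R_s$, $h'_s(y_s)\ge\frac12$ and $\|y_s\|_\infty\le1$. Lemma~\ref{lem:approx}(b) gives $h_s\in D$ with $\operatorname{supp}h_s\subset R_s$ and $\|h_s-h'_s\|_1\le\min(\frac14,\delta m_w/n_w)$; so $\operatorname{Re}h_s(y_s)\ge\frac12-\frac14$. Put $f'=\frac1{m_w}\sum_sh'_s\in\operatorname{span}(x_i)$.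

In both cases let $f=\frac1{m_w}\sum_sh_s$ and $z_0=\frac{m_w}{n_w}\sum_sy_s$. The $h_s$ are nonzero and successive, so $f\in W_w$, and $|f(z_0)|\ge\frac1{n_w}\sum_s\operatorname{Re}h_s(y_s)\ge\frac14$. Further $\rho_s(z_0)\le\frac{m_w}{n_w}k_s^{1/3}(k_s\cdot k_s^{-3/2})^{2/3}=\frac{m_w}{n_w}$, so
\[
r(z_0)\le4\Big(m_w\cdot\frac{m_w}{n_w}\,n_w^{1/p_w}+\frac1{m_w}\cdot\frac{m_w}{n_w}\,n_w\Big)=4\big(m_w^2n_w^{-1/q_w}+1\big)=8 .
\]
Let $z=z_0/f(z_0)$; then $f(z)=1$ and $r(z)\le32$. In case (X), $\|f-f'\|_X\le\|f-f'\|_1\le\frac{n_w}{m_w}\cdot\frac{\delta m_w}{n_w}=\delta$. In case (Y), $z\in\operatorname{span}(x_i)$.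
\end{proof}

\section{The alternating sum along a special sequence}\label{sec:key}

Fix an odd $J$ and write $N=n_J$, $p=p_J$, $q=q_J$. A \emph{$J$-chain} is a sequence $(z_i,f_i)_{i\le N}$, where $(z_i,f_i)$ is an exact $w_i$-pair with $w_i=\sigma(J;f_1,\dots,f_{i-1})$ and the hulls of the arrays satisfy $Q_1<\dots<Q_N$. Fix a $J$-chain. The $f_i$ are nonzero with $\operatorname{ran}f_i\subset Q_i$, so $(f_1,\dots,f_N)$ is $J$-special and
\[
F=\frac1{m_J}\sum_{i\le N}f_i\in D,\qquad Q_iF=\frac{f_i}{m_J},\qquad\operatorname{supp}F\subset\bigcup_iQ_i .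
\]
The levels $w_i$ are distinct and larger than $J$. Let $r_i$ be the function $r$ of the $i$-th array, $\mathbf r(v)=(r_i(v))_{i\le N}$, and let $\Omega$ be the union of all cells of the $N$ arrays. Our goal is the analogue of the computation in Example~\ref{ex:model}.

\begin{proposition}\label{prop:key}
We have $\|\sum_{i\le N}(-1)^iz_i\|_Y\le161\,N^{1/p}$. Consequently
\[
\Big\|\sum_{i\le N}f_i\Big\|_X\le m_J,\qquad\Big\|\sum_{i\le N}(-1)^if_i\Big\|_X\ge\frac{m_J^2}{161},\qquad\Big\|\sum_{i\le N}z_i\Big\|_Y\ge\frac N{m_J}.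
\]
\end{proposition}

The bound must grow with $N$: for $v=\sum_i(-1)^iz_i$ and $I_k=Q_k$, (S2) gives $K\|v\|\ge(\mathbb E|F(v^\varepsilon)|^2)^{1/2}=\sqrt N/m_J$, although $|F(v)|\le1/m_J$. The bound $161N^{1/p}$ is enough because it is smaller than $N/m_J$ by the factor $N^{1/q}/(161m_J)=m_J/161$.

\subsection*{A stable function that controls $F$}
The term $\|\mathbf r(v)\|_p$ will take care of all functionals other than the restrictions of $F$. For these we need a stable function $\Phi$ with $|F(Ev)|\le\Phi(v)$ that is of order $N^{1/p}$ at the alternating sum. The model suggests a variation norm of the sequence $(F(n)v(n))_n$. The exponent $\frac32$ does not work: in the induction step for a level $j<J$ the vector is cut into $n_j$ pieces, and H\"older's inequality costs $n_j^{1/3}\ge m_j^2$, more than $1/m_j$ repays. The exponent $p$ costs only $2$, by \eqref{eq:holder}, but inside a single $Q_i$ property (S3) of the norm bounds only the $\frac32$-variation. So we use exponent $\frac32$ inside each $Q_i$, and exponent $p$ for families of intervals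 that do not cut any $Q_i$ finely.

A family of successive intervals is \emph{good} if each $Q_i$ meets at most two of its members. For $v\in c_{00}$ define the \emph{inner} and \emph{outer variations}
\[
\alpha_i(v)=\sup_{E_1<E_2<\cdots}\Big(\sum_\tau|F(E_\tau Q_iv)|^{3/2}\Big)^{2/3},\qquad\beta(v)=\sup_{(E_\tau)\text{ good}}\Big(\sum_\tau|F(E_\tau v)|^p\Big)^{1/p},
\]
and put $\alpha(v)=(\alpha_i(v))_{i\le N}$ and $\Phi(v)=\beta(v)+\|\alpha(v)\|_p$. Call an interval \emph{short} if it meets exactly one $Q_i$ and \emph{long} if it meets at least two. If $E$ is neither, then $F(Ev)=0$. By Lemma~\ref{lem:intervals}(a), an interval lying between two intervals that meet $Q_i$ is contained in $Q_i$, hence short. Therefore: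
\begin{equation}\label{eq:long}
\begin{minipage}{0.8\textwidth}
In a family of successive intervals, two long members that meet the same $Q_i$ are consecutive among the long members. In particular, the long members form a good family.
\end{minipage}
\end{equation}
An \emph{$H$-interval} is the hull of $\bigcup_{i\in G}Q_i$ for a nonempty interval $G$ of indices; it contains the $Q_i$ with $i\in G$ and is disjoint from the others.

\begin{lemma}\label{lem:Phi}
For all $v\in c_{00}$:
\begin{enumerate}
\item[(a)] $|F(Ev)|\le\Phi(v)$ for every interval $E$;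
\item[(b)] if $H_1<H_2<\cdots$ are $H$-intervals, then $(\sum_t\Phi(H_tv)^p)^{1/p}\le\Phi(v)$;
\item[(c)] $\Phi$ is stable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A single interval is a good family.

(b) Choose a good family for each $H_tv$ and intersect its members with $H_t$. Each $Q_i$ meets at most one $H_t$, so the union of these families is good, and $\sum_t\beta(H_tv)^p\le\beta(v)^p$. Also $\alpha_i(H_tv)$ equals $\alpha_i(v)$ if $Q_i\subset H_t$ and $0$ otherwise, so $\sum_t\|\alpha(H_tv)\|_p^p\le\|\alpha(v)\|_p^p$. Add the two bounds by the triangle inequality in $\ell_p$.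

(c) \emph{Property} (S1). We have $F(E_\tau Iv)=F((E_\tau\cap I)v)$, and intersecting with $I$ keeps a family successive, and good if it was good.

\emph{Property} (S3), with constant $3\le K$. Let $E_1<E_2<\cdots$. Concatenating families chosen inside the $E_\tau$ gives
\begin{equation}\label{eq:concat}
\Big(\sum_\tau\alpha_i(E_\tau v)^{3/2}\Big)^{2/3}\le\alpha_i(v),
\end{equation}
and \eqref{eq:minkowski} with $a=\frac32$ yields $(\sum_\tau\|\alpha(E_\tau v)\|_p^{3/2})^{2/3}\le\|\alpha(v)\|_p$. Now consider $\beta(E_\tau v)$. If $E_\tau$ is short and meets $Q_i$, at most two members of a good family contribute, and $(|x|^p+|y|^p)^{1/p}\le|x|+|y|\le2^{1/3}(|x|^{3/2}+|y|^{3/2})^{2/3}$ gives $\beta(E_\tau v)\le2^{1/3}\alpha_i(E_\tau v)$. By \eqref{eq:concat} and $p\le\frac32$, the short $E_\tau$ contribute at most $2^{1/3}\|\alpha(v)\|_{3/2}\le2\|\alpha(v)\|_p$ in $\ell_{3/2}$. Number the long $E_\tau$ in order and split them into the odd- and the even-numbered ones. By \eqref{eq:long}, each $Q_i$ meets at most one member of each half. So within a half,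 good families chosen for the $E_\tau v$ and intersected with $E_\tau$ unite to a good family, and the half contributes at most $(\sum\beta(E_\tau v)^{3/2})^{2/3}\le(\sum\beta(E_\tau v)^p)^{1/p}\le\beta(v)$. The total is at most $2\beta(v)+3\|\alpha(v)\|_p\le3\Phi(v)$.

\emph{Property} (S2). Fix $I_1<\dots<I_L$. Since $\alpha_i(v)$ is the $V_{3/2}$-norm of $(F(n)v(n))_{n\in Q_i}$, Lemma~\ref{lem:blocks} and \eqref{eq:minkowski} with $a=2$ give
\begin{equation}\label{eq:alpha}
(\mathbb E\|\alpha(v^\varepsilon)\|_p^2)^{1/2}\le65\,\|\alpha(v)\|_p .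
\end{equation}
For $\beta(v^\varepsilon)$ the difficulty is that the optimal good family depends on $\varepsilon$. We fix $\varepsilon$ and a good family $(E_\tau)$, and bound the $\ell_p$-norm of $(F(E_\tau v^\varepsilon))_\tau$ by random variables that do not depend on the family. Let $G_\tau=\{i:Q_i\subset E_\tau\}$ and let $H_\tau\subset E_\tau$ be the corresponding $H$-interval, or $H_\tau=\emptyset$ if $G_\tau=\emptyset$. The nonempty $G_\tau$ are successive intervals of indices, and each $Q_i$ meets at most one $H_\tau$. Let $A_k=\{i:I_k\cap Q_i\ne\emptyset\}$; this is an interval of indices, and $\max A_k\le\min A_{k'}$ if $k<k'$ and both sets are nonempty. We split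
\[
F(E_\tau v^\varepsilon)=\big(F(E_\tau v^\varepsilon)-F(H_\tau v^\varepsilon)\big)+\sum_k\varepsilon_kF(I_kH_\tau v)
\]
into four kinds of terms; see Figure~\ref{fig:types}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95]
\foreach \i in {1,...,6}{
\draw[line width=2.5pt] (2*\i-2,0) -- (2*\i-0.6,0);
\node at (2*\i-1.3,0.3) {\small $Q_{\i}$};}
\draw[|-|] (2,0.85) -- (9.4,0.85) node[midway,above] {\small $H_\tau$};
\draw[|-|] (0.7,1.55) -- (10.7,1.55) node[midway,above] {\small $E_\tau$};
\foreach \a/\b/\c in {0.9/2.5/crossing,2.8/3.7/short,4.05/4.65/short,4.95/6.6/inner,6.9/7.7/short,8.1/8.7/short,9.0/10.3/crossing}{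
\draw[|-|] (\a,-0.6) -- (\b,-0.6) node[midway,below] {\scriptsize \c};}
\node at (0.3,-0.6) {\small $I_k$};
\end{tikzpicture}
\caption{An interval $E_\tau$ contains $Q_2,\dots,Q_5$, whose hull is $H_\tau$, and meets $Q_1$ and $Q_6$ in part. An interval $I_k$ (bottom row) is short if it meets one $Q_i$. A long $I_k$ meets at least two; it is inner if all of them lie in $H_\tau$, and crossing if some lie in $H_\tau$ and some do not.}
\label{fig:types}
\end{figure}

\emph{End terms.} By Lemma~\ref{lem:intervals}(b), the bracket is the sum of a left and a right term $F(E_\tau Q_iv^\varepsilon)$, each at most $\alpha_i(v^\varepsilon)$ in modulus. The family is good, so a given $i$ occurs for at most two $\tau$. The left terms have $\ell_p$-norm at most $2^{1/p}\|\alpha(v^\varepsilon)\|_p$, and so have the right terms; together at most $4\|\alpha(v^\varepsilon)\|_p$.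

\emph{Short $I_k$.} Let $\xi_i=\sum_{k:A_k=\{i\}}\varepsilon_kF(I_kQ_iv)$. The short $I_k$ contribute $\sum_{i\in G_\tau}\xi_i$ to the $\tau$-th term, so at most $V_p(\xi)$ in $\ell_p$, where $\xi=(\xi_i)_{i\le N}$. The $\xi_i$ depend on disjoint sets of signs, so they are independent and symmetric, and $\xi$ has the distribution of $(\eta_i\xi_i)_i$ for independent signs $\eta_i$ independent of $\xi$. Moreover $\mathbb E|\xi_i|^2=\sum_{k:A_k=\{i\}}|F(I_kQ_iv)|^2\le\alpha_i(v)^2$, because the $\ell_2$-norm is at most the $\ell_{3/2}$-norm. Lemma~\ref{lem:walk} conditionally on $\xi$, and then \eqref{eq:minkowski}, give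
\[
(\mathbb EV_p(\xi)^2)^{1/2}\le63\,(\mathbb E\|\xi\|_p^2)^{1/2}\le63\,\big\|\big((\mathbb E|\xi_i|^2)^{1/2}\big)_i\big\|_p\le63\,\|\alpha(v)\|_p .
\]

\emph{Long $I_k$ with $A_k\subset G_\tau$ (inner).} Such a $k$ contributes $\varepsilon_ks_k$ with $s_k=F(I_kv)$. For fixed $\tau$ these $k$ are consecutive among the long ones: if $k<k'<k''$ are long and $A_k,A_{k''}\subset G_\tau$, then $A_{k'}$ lies between $\max A_k$ and $\min A_{k''}$. If $A_k\subset G_\tau$, $A_{k'}\subset G_{\tau'}$ and $\tau<\tau'$, then $A_k<A_{k'}$, so $k<k'$. Hence the contribution is at most $V_p(\zeta)$, where $\zeta=(\varepsilon_ks_k)_{k\text{ long}}$. By Lemma~\ref{lem:walk} and \eqref{eq:long}, $(\mathbb EV_p(\zeta)^2)^{1/2}\le63\|(s_k)_{k\text{ long}}\|_p\le63\,\beta(v)$.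

\emph{Long $I_k$ with $A_k$ meeting both $G_\tau$ and its complement (crossing).} The interval $A_k$ contains $\min G_\tau-1$ and $\min G_\tau$ (call $k$ left), or else $\max G_\tau$ and $\max G_\tau+1$ (call $k$ right). Two different sets $A_k$ share at most one index, so for each $\tau$ there is at most one left and one right $k$. The contribution of $k$ is $\pm F((I_k\cap H_\tau)v)$. As $\tau$ varies, the left intervals $I_k\cap H_\tau$ are successive and form a good family, since each $Q_i$ meets at most one $H_\tau$; the same holds on the right. The contribution is at most $2\beta(v)$.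

The remaining $k$ have $A_k\cap G_\tau=\emptyset$ and contribute $0$. Thus for every $\varepsilon$
\[
\beta(v^\varepsilon)\le4\|\alpha(v^\varepsilon)\|_p+V_p(\xi)+V_p(\zeta)+2\beta(v).
\]
Adding $\|\alpha(v^\varepsilon)\|_p$, taking $L_2$-norms and using \eqref{eq:alpha},
\[
(\mathbb E\Phi(v^\varepsilon)^2)^{1/2}\le(5\cdot65+63)\|\alpha(v)\|_p+(63+2)\beta(v)\le K\Phi(v),
\]
since $388\le400$. This inequality dictates the value of $K$.
\end{proof}

\subsection*{Domination of the norm}

\begin{lemma}\label{lem:dominate}
For all $v\in c_{00}(\Omega)$ we have $\|v\|\le\Phi(v)+4\|\mathbf r(v)\|_p$.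
\end{lemma}

\begin{proof}
The function $\Psi=\Phi+4\|\mathbf r(\cdot)\|_p$ is stable by Lemmas~\ref{lem:stable} and~\ref{lem:Phi}(c). We apply Lemma~\ref{lem:induction}. Let $v\in c_{00}(\Omega)$, and write $r_i=r_i(v)=r_i(Q_iv)$ and $\mathbf r=\mathbf r(v)$. Then $v=\sum_iQ_iv$, the vector $Q_iv$ is on the cells of the $i$-th array, and Proposition~\ref{prop:array}(a) gives $\|Q_iv\|\le r_i$. In particular $\|v\|_\infty\le\|\mathbf r\|_\infty\le\Psi(v)$. Let $g=\frac1{m_j}\sum_{t\le d}g_t\in W_j$ with all $g_t$ dominated.

\emph{Case $j<J$.} Let $A$ be the set of $i$ such that $Q_i$ meets at least two of the $\operatorname{ran}g_t$, so $|A|\le n_j$ by Lemma~\ref{lem:intervals}(c), and let $B_t$ be the set of $i$ such that $Q_i$ meets $\operatorname{ran}g_t$ and no other range. Each $B_t$ is an interval of indices: if $i<i'<i''$ and $i,i''\in B_t$, then $Q_{i'}\subset\operatorname{ran}g_t$ by Lemma~\ref{lem:intervals}(a). The nonempty $B_t$ are disjoint, so the corresponding $H$-intervals $H_t$ are successive after ordering, and $H_tv=\sum_{i\in B_t}Q_iv$.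 The induction hypothesis, \eqref{eq:holder} and Lemma~\ref{lem:Phi}(b) give
\[
|g(v)|\le\sum_{i\in A}r_i+\frac1{m_j}\sum_t\Big(\Phi(H_tv)+4\|(r_i)_{i\in B_t}\|_p\Big)\le2\|\mathbf r\|_p+\frac2{m_j}\big(\Phi(v)+4\|\mathbf r\|_p\big)\le\Psi(v).
\]

\emph{Case $j>J$.} At most one $i$ has $w_i=j$; it contributes at most $\|Q_iv\|\le\|\mathbf r\|_\infty$. For the other $i$ we have $\min(j,w_i)\ge J+1$, and Proposition~\ref{prop:array}(b) gives $|g(Q_iv)|\le r_i/m_{J+1}=r_i/N^2$. Since $\|\mathbf r\|_1\le N\|\mathbf r\|_\infty$, we get $|g(v)|\le2\|\mathbf r\|_\infty\le\Psi(v)$.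

\emph{Case $j=J$.} This is where the coding is used. The sequence $(g_t)_{t\le d}$ is $J$-special and $d\le N$. Let $\kappa\in\{1,\dots,d+1\}$ be maximal with $g_t=f_t$ for all $t<\kappa$. Then $\frac1{m_J}\sum_{t<\kappa}g_t=EF$, where $E$ is the hull of $\bigcup_{i<\kappa}Q_i$, and $|(EF)(v)|\le\Phi(v)$ by Lemma~\ref{lem:Phi}(a). If $\kappa=d+1$ we are done. Otherwise $g_\kappa\ne f_\kappa$. For $t\ge\kappa$ the functional $g_t$ has level $w'_t=\sigma(J;g_1,\dots,g_{t-1})>J$. If $w'_t=w_i$, injectivity of $\sigma$ gives $i=t$ and $g_s=f_s$ for all $s<t$, which forces $t=\kappa$. So for all $t\ge\kappa$ and all $i$ with $(t,i)\ne(\kappa,\kappa)$, Proposition~\ref{prop:array}(b) gives $|g_t(Q_iv)|\le r_i/m_{J+1}=r_i/N^2$, while $|g_\kappa(Q_\kappa v)|\le r_\kappa$. Hence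
\[
|g(v)|\le\Phi(v)+\frac1{m_J}\Big(\|\mathbf r\|_\infty+N\cdot\frac{\|\mathbf r\|_1}{N^2}\Big)\le\Phi(v)+2\|\mathbf r\|_\infty\le\Psi(v).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $v=\sum_i(-1)^iz_i\in c_{00}(\Omega)$. Then $r_i(v)=r_i(z_i)\le32$, so $4\|\mathbf r(v)\|_p\le128N^{1/p}$. Since $|F(E_\tau Q_iv)|=|f_i(E_\tau z_i)|/m_J\le\|E_\tau z_i\|/m_J$, property (S3) of the norm gives $\alpha_i(v)\le K\|z_i\|/m_J\le32K/m_J$; this is the use of (D5). For an interval $E$, the indices $i$ with $Q_i\subset E$ are consecutive and contribute to $m_JF(Ev)$ an alternating sum of the numbers $f_i(z_i)=1$, of modulus at most $1$. At most two further $Q_i$ meet $E$, each contributing at most $|f_i(Ez_i)|\le\|z_i\|\le32$. So $|F(Ev)|\le65/m_J$. A good family has at most $2N$ members that meet some $Q_i$, so $\beta(v)\le\frac{65}{m_J}(2N)^{1/p}\le\frac{130}{m_J}N^{1/p}$. As $m_J\ge K=400$,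
\[
\Phi(v)\le\frac{130+32K}{m_J}N^{1/p}\le33N^{1/p},
\]
and Lemma~\ref{lem:dominate} gives $\|v\|\le(33+128)N^{1/p}$.

The first consequence is $\|F\|_X\le1$. For the second, $(\sum_i(-1)^if_i)(v)=\sum_if_i(z_i)=N$, so the norm is at least $N^{1-1/p}/161=N^{1/q}/161=m_J^2/161$. The third follows from $F(\sum_iz_i)=N/m_J$.
\end{proof}

\section{Hereditary indecomposability}\label{sec:HI}

The passage from block sequences to arbitrary subspaces is a perturbation argument, the same for $X$ and $Y$.

\begin{lemma}\label{lem:HI}
Let $(Z,\|\cdot\|)$ be a Banach space with a bimonotone basis. Suppose that for any two block sequences $(a_k)$, $(b_k)$ and any $\theta>0$ there are $u\in\operatorname{span}(a_k)$ and $v\in\operatorname{span}(b_k)$ with $\|u+v\|<\theta\|u-v\|$. Then $Z$ is HI and contains no unconditional basic sequence.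
\end{lemma}

\begin{proof}
Let $V_1,V_2$ be infinite-dimensional closed subspaces, $0<\eta<\frac12$ and $0<\theta\le1$. We recall the gliding hump argument. Given $n$ and $0<\delta<1$, the space $V_1$ contains a unit vector $y$ whose first $n$ coordinates vanish. Choose an interval $I$ beyond $n$ with $\|y-Iy\|<\delta$. Then $a=Iy/\|Iy\|$ is a normalized vector supported in $I$, $a'=y/\|Iy\|\in V_1$, and $\|a-a'\|\le\delta/(1-\delta)$. Repeating this, we get normalized block sequences $(a_k)$, $(b_k)$ and vectors $a'_k\in V_1$, $b'_k\in V_2$ with $\sum_k\|a_k-a'_k\|\le\eta$ and $\sum_k\|b_k-b'_k\|\le\eta$.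

Take $u=\sum_k\lambda_ka_k$ and $v=\sum_k\mu_kb_k$ as in the hypothesis, and put $u'=\sum_k\lambda_ka'_k\in V_1$, $v'=\sum_k\mu_kb'_k\in V_2$. By bimonotonicity $|\lambda_k|\le\|u\|$ and $|\mu_k|\le\|v\|$, so $\|u-u'\|\le\eta\|u\|$ and $\|v-v'\|\le\eta\|v\|$. Also $\|u\|+\|v\|\le\|u+v\|+\|u-v\|\le2\|u-v\|$. Therefore $\|u'+v'\|\le(\theta+2\eta)\|u-v\|$ and $\|u'-v'\|\ge(1-2\eta)\|u-v\|>0$. Letting $\theta,\eta\to0$, we see that there is no constant $C$ with
\begin{equation}\label{eq:angle}
\|u'-v'\|\le C\|u'+v'\|\qquad\text{for all }u'\in V_1,\ v'\in V_2 .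
\end{equation}
If a closed subspace were the direct sum $V_1\oplus V_2$, the projection $P$ onto $V_1$ would be bounded by the closed graph theorem, and \eqref{eq:angle} would hold with $C=2\|P\|+1$, as $u'-v'=2P(u'+v')-(u'+v')$. If $(y_n)$ were an unconditional basic sequence, \eqref{eq:angle} would hold for the closed spans of $(y_{2n-1})$ and $(y_{2n})$, because $u'-v'$ and $u'+v'$ differ by signs of coefficients.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bases, part (1) and the RUC claim were obtained in Section~\ref{sec:spaces}. We verify the hypothesis of Lemma~\ref{lem:HI} in $X$ and in $Y$. Let $(a_k)$, $(b_k)$ be block sequences of $(e_n)$, let $J$ be odd and $N=n_J$. Build a $J$-chain step by step. Given $f_1,\dots,f_{i-1}$, put $w_i=\sigma(J;f_1,\dots,f_{i-1})$, which is even, and apply Proposition~\ref{prop:exact} with $w=w_i$, $\delta=2^{-i}$ and $n_0=\max Q_{i-1}$ ($n_0=1$ if $i=1$) to the sequence $(a_k)$ if $i$ is odd and to $(b_k)$ if $i$ is even.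

\emph{The space $X$.} Use part (X), which also gives $f'_i$ with $\|f_i-f'_i\|_X\le2^{-i}$. Put $u=\sum_{i\text{ odd}}f'_i\in\operatorname{span}(a_k)$ and $v=\sum_{i\text{ even}}f'_i\in\operatorname{span}(b_k)$. Since $\sum_i2^{-i}\le1$, Proposition~\ref{prop:key} gives
\[
\|u+v\|_X=\Big\|\sum_if'_i\Big\|_X\le m_J+1,\qquad\|u-v\|_X=\Big\|\sum_i(-1)^if'_i\Big\|_X\ge\frac{m_J^2}{161}-1 .
\]

\emph{The space $Y$.} Use part (Y) and put $u=-\sum_{i\text{ odd}}z_i\in\operatorname{span}(a_k)$, $v=\sum_{i\text{ even}}z_i\in\operatorname{span}(b_k)$. Proposition~\ref{prop:key} gives $\|u+v\|_Y\le161N^{1/p_J}$ and $\|u-v\|_Y\ge N/m_J$, so the ratio is at most $161m_JN^{-1/q_J}=161/m_J$.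

In both spaces the ratio of $\|u+v\|$ to $\|u-v\|$ tends to $0$ as $J\to\infty$ through odd integers, since $m_J\to\infty$. By Lemma~\ref{lem:HI}, $X$ and $Y$ are HI and have no unconditional basic sequence; in particular no block sequence of either basis is unconditional. This proves (2) and the claim that $Y$ is HI. Finally, every block sequence in $X$ is RUD and not unconditional, so by \eqref{eq:both} it is not RUC; every block sequence in $Y$ is RUC and not unconditional, so it is not RUD.
\end{proof}

\begin{thebibliography}{9}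

\bibitem{LO}
Lata{\l}a and Oleszkiewicz, Studia Math. \textbf{109} (1994).

\bibitem{LT}
J. Lopez-Abad and P. Tradacete, \emph{Bases of random unconditional convergence in Banach spaces}, arXiv:1408.0478 (2014).

\end{thebibliography}
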